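\title{Finite groups whose generating graph is a cograph}

\begin{abstract}
The generating graph of a finite group $G$ has the elements of $G$ as vertices, two of them being adjacent when they generate $G$. We prove that a $2$-generated finite group whose generating graph has no induced path on four vertices is solvable, and we determine all such groups: modulo the Frattini subgroup they are trivial, of prime order, direct products of two groups of prime order, or Frobenius groups with minimal normal kernel and complement of prime order. The main step is an elementary counting argument in the cosets of a minimal normal subgroup, which rules out noncyclic quotients.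
\end{abstract}

\section{Introduction}\label{sec:intro}

All groups in this paper are finite. The \emph{generating graph} $\Gamma(G)$ of a group $G$ has the elements of $G$ as vertices, and two distinct vertices $a,b$ are adjacent, written $a\sim b$, if $\langle a,b\rangle=G$. A group is \emph{$2$-generated} if it can be generated by two elements. The path $P_4$ is the graph with vertices $v_1,v_2,v_3,v_4$ and edges $v_1v_2$, $v_2v_3$, $v_3v_4$, and a graph is a \emph{cograph} if it has no induced subgraph isomorphic to $P_4$. We answer the following question, which comes from the paper of Lucchini and Nemmi \cite{LN}.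

\begin{quote}
Let $G$ be a $2$-generated finite group whose generating graph is a cograph. Must $G$ be solvable?
\end{quote}

The hypothesis that $G$ is $2$-generated cannot be dropped: $A_5\times C_2^3$ is not solvable and has the quotient $C_2^3$, so its generating graph has no edges at all. To see which graphs and groups are involved, recall that a graph is \emph{complete multipartite} if its vertex set is partitioned into parts so that two vertices are adjacent exactly when they lie in different parts.

\begin{lemma}\label{lem:easy}
A complete multipartite graph is a cograph. Adding to a cograph an isolated vertex, or a vertex adjacent to all other vertices, gives a cograph.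
\end{lemma}

\begin{proof}
In a complete multipartite graph, two vertices that are both nonadjacent to a third lie in its part and are nonadjacent to each other; in $P_4$, the adjacent vertices $v_3,v_4$ are both nonadjacent to $v_1$. For the second statement, every vertex of $P_4$ has a neighbor and a non-neighbor in $P_4$, so the new vertex lies on no induced $P_4$.
\end{proof}

\begin{example}\label{ex:S3}
In $S_3$ the identity is isolated, the two $3$-cycles are nonadjacent, and any other two distinct nontrivial elements generate $S_3$. So $\Gamma(S_3)$ is an isolated vertex together with a complete multipartite graph with parts of sizes $2,1,1,1$, and it is a cograph.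
\end{example}

\begin{example}\label{ex:pqr}
Let $p,q,r$ be distinct primes. Two elements generate $C_{pqr}$ exactly when the least common multiple of their orders is $pqr$. Elements of orders $p,\ qr,\ pq,\ r$, in this order, therefore form an induced $P_4$. In particular solvability does not suffice for $\Gamma(G)$ to be a cograph.
\end{example}

\begin{example}\label{ex:A5}
A proper subgroup of the simple group $A_5$ has index at least $5$, so one that contains a $5$-cycle $b$ has order $5$ or $10$ and lies in the dihedral group $D_b=N_{A_5}(\langle b\rangle)$ of order $10$. Hence $b$ is adjacent to exactly the elements outside $D_b$. Take $5$-cycles $b,c$ with $\langle b\rangle\ne\langle c\rangle$. Then $|D_b\cap D_c|\le 2$, so there are involutions $a\in D_c\setminus D_b$ and $d\in D_b\setminus D_c$. Two involutions generate a solvable group, so $a\not\sim d$, and $a,b,c,d$ is an induced $P_4$.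
\end{example}

These examples suggest a positive answer, and a structural reason is at hand. A connected cograph with an edge has disconnected complement (Theorem~\ref{thm:cograph}). So if $\Gamma(G)$ is a cograph, each connected component $C$ with an edge splits as $C=C'\cup C''$, where every element of $C'$ generates $G$ together with every element of $C''$; no proper subgroup meets both $C'$ and $C''$. This is possible in $S_3$, whose proper subgroups intersect trivially. In a nonsolvable group one expects the proper subgroups to overlap enough to link any two nontrivial elements by a chain, which forbids the splitting. The answer is indeed positive.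

\begin{theorem}\label{thm:A}
Let $G$ be a $2$-generated finite group. If $\Gamma(G)$ is a cograph, then $G$ is solvable.
\end{theorem}

The method also gives the full list of groups. Write $\operatorname{Frat}(G)$ for the Frattini subgroup of $G$.

\begin{theorem}\label{thm:B}
Let $G$ be a $2$-generated finite group. Then $\Gamma(G)$ is a cograph if and only if $G/\operatorname{Frat}(G)$ is isomorphic to one of the following:
\begin{enumerate}
\item[(1)] $1$, $C_p$, or $C_p\times C_q$, with $p,q$ primes, possibly equal;
\item[(2)] $V\rtimes C_r$ with $r$ prime and $V$ a faithful irreducible $\mathbb F_pC_r$-module, $p$ prime; that is, a Frobenius group with minimal normal kernel and complement of prime order.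
\end{enumerate}
\end{theorem}

In (2), $V\ne1$ is an elementary abelian $p$-group on which $C_r$ acts by conjugation, nontrivially and with no invariant subgroups other than $1$ and $V$. Examples are $A_4$ and the dihedral groups $D_{2p}$ of order $2p$, $p$ odd. The two descriptions in (2) are compared in Remark~\ref{rem:frobenius}.

\begin{corollary}\label{cor:C}
If $G$ is a noncyclic $2$-generated finite group and $\Gamma(G)$ is a cograph, then $\Gamma(G)$ is a complete multipartite graph together with isolated vertices.
\end{corollary}

The heuristic above has a gap: a chain of proper subgroups forbids the splitting of $C$ only if the linking elements lie in $C$. When $G/N$ is not cyclic, every element of $N$ is an isolated vertex, and links through $N$ are lost. When every proper quotient of $G$ is cyclic, a theorem of Burness, Guralnick and Harper \cite{BGH} gives $C=G\setminus\{1\}$, and the heuristic becomes a proof. The heart of the paper is therefore Proposition~\ref{prop:key}, which excludes noncyclic quotients by minimal normal subgroups. It rests on a count of lifts (Section~\ref{sec:lift}) and is proved in Section~\ref{sec:key} without the classification of finite simple groups. Theorem~\ref{thm:A}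 follows in Section~\ref{sec:A}, and Theorem~\ref{thm:B} and Corollary~\ref{cor:C} in Section~\ref{sec:B}.

\section{Background}\label{sec:back}

\subsection*{Conventions}
We write $a^b=b^{-1}ab$ and $X^b=b^{-1}Xb$. Conjugation by an element of $G$ is an automorphism of $\Gamma(G)$. If $G$ is not cyclic, then $\langle a,b\rangle=G$ forces $a\ne b$ and $a,b\neq1$. In that case $a\sim b$ means just $\langle a,b\rangle=G$, the vertex $1$ is isolated, and $a\sim b$ implies that $ab$ is adjacent to both $a$ and $b$.

\subsection*{Co-components}
The \emph{co-components} of a graph are the connected components of its complement; the co-components of a subset of $G$ are those of the subgraph of $\Gamma(G)$ that it induces. Vertices in different co-components are adjacent, and a set of pairwise nonadjacent vertices lies in one co-component. Induced subgraphs of cographs are cographs, and we use one theorem about them.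

\begin{theorem}[\cite{Sei,CLS}]\label{thm:cograph}
A connected cograph with at least two vertices has disconnected complement, that is, at least two co-components.
\end{theorem}

\subsection*{Textbook facts on groups}
\begin{enumerate}
\item[(F1)] The Frattini subgroup $\Phi=\operatorname{Frat}(G)$ is the intersection of the maximal subgroups of $G$ (and is $1$ for $G=1$). It is normal and nilpotent, a subset generates $G$ if and only if its image generates $G/\Phi$, and $\operatorname{Frat}(G/\Phi)=1$. If $Q\trianglelefteq G$, then $\operatorname{Frat}(Q)\le\Phi$. If $N\trianglelefteq G$ and $N\not\le\Phi$, then some maximal subgroup $H$ does not contain $N$, and $HN=G$. A cyclic group has trivial Frattini subgroup exactly when its order is squarefree.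
\item[(F2)] A minimal normal subgroup is either an elementary abelian $p$-group, or a direct product of nonabelian simple groups. In the second case it is nonsolvable and has trivial center.
\item[(F3)] Let $N$ be an abelian minimal normal subgroup of $G$ and $H$ a proper subgroup with $HN=G$. Then $H$ is a \emph{complement} of $N$, that is, $H\cap N=1$. Indeed $H\cap N$ is normalized by $H$ and by the abelian group $N$, hence is normal in $G$, and $H\cap N\ne N$ because $H\neq HN$.
\item[(F4)] (Frattini argument.) If $M\trianglelefteq L$ and $T$ is a Sylow subgroup of $M$, then $L=M\,N_L(T)$.
\end{enumerate}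

\subsection*{Quoted theorems}

\begin{theorem}[Gasch\"utz]\label{thm:gas}
If $G$ is $d$-generated, $N\trianglelefteq G$ and $G=\langle g_1,\dots,g_d\rangle N$, then there are $n_1,\dots,n_d\in N$ with $G=\langle g_1n_1,\dots,g_dn_d\rangle$.
\end{theorem}

\begin{theorem}[\cite{BGH}]\label{thm:BGH}
If every proper quotient of $G$ is cyclic, then for all nontrivial $x_1,x_2\in G$ there is $y\in G$ with $\langle x_1,y\rangle=\langle x_2,y\rangle=G$.
\end{theorem}

Here a proper quotient is a quotient $G/N$ with $N\ne1$. The \emph{intersection graph} of $G$ has the nontrivial proper subgroups as vertices, two being adjacent when they intersect nontrivially.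

\begin{theorem}[\cite{Shen}; also \cite{Fre}]\label{thm:shen}
The intersection graph of a nonabelian finite simple group is connected.
\end{theorem}

We also use the Feit--Thompson theorem: a group of odd order is solvable. It enters only in Section~\ref{sec:A}, as do Theorems~\ref{thm:BGH} and~\ref{thm:shen}.

\section{Lifting generating pairs}\label{sec:lift}

Let $N\trianglelefteq G$. To lift a path from $\Gamma(G/N)$ to $\Gamma(G)$, lifting each edge by Theorem~\ref{thm:gas} is not enough, since consecutive edges must be lifted with a common endpoint. The following count shows that a vertex which works for one edge works for all.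

\begin{lemma}\label{lem:count}
Let $N\trianglelefteq G$ and $b\in G$. There is a number $f(b)=f_N(b)$ such that for every $c\in G$ with $\langle b,c\rangle N=G$, exactly $f(b)$ elements $c'\in cN$ satisfy $\langle b,c'\rangle=G$.
\end{lemma}

\begin{proof}
Let $\mathcal H$ be the set of subgroups $H\le G$ with $b\in H$ and $HN=G$. For $H\in\mathcal H$ and $c$ as in the statement, let $\varphi_H(c)$ be the number of $h\in cN\cap H$ with $\langle b,h\rangle=H$. As $HN=G$, the set $cN\cap H$ is nonempty, hence a coset of $H\cap N$. For each $h$ in it, $K=\langle b,h\rangle\le H$ satisfies $KN=\langle b,c\rangle N=G$, so $K\in\mathcal H$. Sorting the elements $h$ by $K$ gives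
\[
\varphi_H(c)=|H\cap N|-\sum_{K\in\mathcal H,\ K<H}\varphi_K(c).
\]
By induction on $|H|$, the number $\varphi_H(c)$ does not depend on $c$. Take $H=G$.
\end{proof}

\begin{lemma}\label{lem:quot}
Let $G$ be $2$-generated and $N\trianglelefteq G$. If $\Gamma(G)$ is a cograph, then so is $\Gamma(G/N)$. If $N=\operatorname{Frat}(G)$, the converse holds as well.
\end{lemma}

\begin{proof}
Let $\bar a,\bar b,\bar c,\bar d$ be an induced $P_4$ in $\Gamma(G/N)$. By Theorem~\ref{thm:gas} there are lifts $b,c$ of $\bar b,\bar c$ with $\langle b,c\rangle=G$, so $f(b)>0$ and $f(c)>0$. By Lemma~\ref{lem:count}, $\bar a$ has a lift $a$ with $\langle a,b\rangle=G$, and $\bar d$ has a lift $d$ with $\langle c,d\rangle=G$. The four lifts are distinct, and the other three pairs do not generate $G$ because their images do not generate $G/N$. So $a,b,c,d$ is an induced $P_4$ in $\Gamma(G)$.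

Now let $N=\operatorname{Frat}(G)$, and let $v_1,v_2,v_3,v_4$ be an induced $P_4$ in $\Gamma(G)$. By (F1), two elements with the same image in $G/N$ have the same neighbors among the remaining vertices. No two vertices of $P_4$ have this property: $v_3$ is adjacent to exactly one of $v_1,v_2$; $v_4$ to exactly one of $v_1,v_3$; $v_1$ to exactly one of $v_2,v_3$ and of $v_2,v_4$; and $v_2$ to exactly one of $v_1,v_4$ and of $v_3,v_4$. So the four images are distinct, and by (F1) they form an induced $P_4$ in $\Gamma(G/N)$.
\end{proof}

For an abelian minimal normal subgroup the number $f(b)$ can be computed by counting complements. We need only that it avoids the value $1$.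

\begin{lemma}\label{lem:f2}
Let $N$ be an abelian minimal normal subgroup of $G$ with $|N|>2$, and let $\langle b,c\rangle=G$. Then $f(b)\ge2$.
\end{lemma}

\begin{proof}
Let $N$ be an elementary abelian $p$-group, and let $t$ be the number of complements of $N$ that contain $b$. If $c'\in cN$ and $K=\langle b,c'\rangle\ne G$, then $KN=G$, so $K$ is a complement by (F3). Conversely, a complement $K\ni b$ contains exactly one $c'\in cN$; then $\langle b,c'\rangle\le K$ and $\langle b,c'\rangle N=G$, so $\langle b,c'\rangle=K$ by comparing orders. These two assignments are mutually inverse, and $f(b)=|N|-t$.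

Suppose $t>0$ and fix a complement $K_0\ni b$. A complement $K$ meets each coset $kN$, $k\in K_0$, in a single element $k\delta(k)$ with $\delta(k)\in N$. Since $k\delta(k)\,l\delta(l)=kl\,\delta(k)^l\delta(l)$, a map $\delta\colon K_0\to N$ arises in this way exactly when $\delta(kl)=\delta(k)^l\delta(l)$ for all $k,l$, and $b\in K$ exactly when $\delta(b)=1$. As $N$ is abelian, these two conditions are preserved by pointwise multiplication. So the maps $\delta$ in question form a subgroup of the $p$-group of all maps $K_0\to N$, and $t$ is a power of $p$.

If $t=0$, then $f(b)=|N|>2$. If $t=1$, then $f(b)=|N|-1\ge2$. Otherwise $p$ divides $f(b)$, and $f(b)>0$ because $c$ is counted; so $f(b)\ge p\ge2$.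
\end{proof}

\section{Minimal normal subgroups with noncyclic quotient}\label{sec:key}

\begin{proposition}\label{prop:key}
Let $G$ be $2$-generated and let $N$ be a minimal normal subgroup of $G$ with $G/N$ not cyclic. Suppose that either
\begin{enumerate}
\item[(i)] $N$ is nonabelian and $C_G(N)=1$, or
\item[(ii)] $N$ is abelian, $|N|>2$ and $N\not\le\operatorname{Frat}(G)$.
\end{enumerate}
Then $\Gamma(G)$ is not a cograph.
\end{proposition}

The proof does not exhibit a $P_4$. It applies Theorem~\ref{thm:cograph} twice: first to a component $C$ of $\Gamma(G)$, which yields a rigid structure but no contradiction, and then to a piece of one co-component of $C$. The next example, smallest for $p=3$, shows that the structure does occur and how the second application fails.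

\begin{example}\label{ex:dihedral}
Let $p$ be an odd prime and $G=\langle z\rangle\times\langle s,t\rangle\cong C_2\times D_{2p}$, where $z^2=s^2=t^p=1$ and $t^s=t^{-1}$. Let $N=\langle t\rangle$. Then $G/N\cong C_2\times C_2$, and $\langle z,s\rangle$ is a maximal subgroup not containing $N$, so (ii) holds. Put $s_i=st^i$ for $i\in\mathbb F_p$; these are involutions, and $s_is_k=t^{k-i}$.

Adjacent elements lie in two different cosets among $zN$, $sN$, $zsN$. The element $z$ is isolated, since $G/\langle z\rangle$ is not cyclic. For $a\ne0$, the element $zt^a$ generates the subgroup $\langle z,t\rangle$ of index $2$, so it is adjacent to every element of $sN\cup zsN$. Finally $s_i\sim zs_k$ if and only if $i\ne k$: for $i=k$ the two elements generate a group of order $4$, and for $i\neq k$ their product $zt^{k-i}$ is adjacent to $s_i$.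

So there is one component $C$ with edges, and its co-components are
\[
C_1=zN\setminus\{z\},\qquad C_2=sN\cup zsN;
\]
the set $C_2$ is a single co-component because each of its two cosets consists of pairwise nonadjacent elements and $s_0\not\sim zs_0$. Note three features: $C_2$ is a union of full cosets of $N$ while $C_1$ is not; $C_1C_2\subseteq C_2$; and $E=\langle C_1\rangle=\langle z,t\rangle$ is a normal subgroup containing $N$, disjoint from $C_2$, with cyclic quotient.

Now look inside $C_2$, which induces a connected graph (a hexagon for $p=3$). The neighbors of $s_i$ in $zsN$ form the translate $s_iC_1=\{zs_{i+a}:a\neq0\}$. In a cograph, $C_2$ would split, some $s_i$ and $zs_k$ would lie in different co-components, and all elements of $sN$ would have the same neighbors in $zsN$. Then $s_0C_1=s_1C_1$, so $C_1$ would be invariant under multiplication by $s_0s_1=t$ and would be all of $zN$, which it is not. Concretely, $s_0,\ zs_1,\ s_2,\ zs_0$ is an induced $P_4$.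
\end{example}

The mechanism at the end of the example is general: a subset of a coset of $N$ whose translates by enough elements coincide is the whole coset. The difficulty in general is that the translations generate, at first sight, only some nontrivial subgroup of $N$; one needs it to be normal in $G$ in order to use the minimality of $N$.

\begin{lemma}\label{lem:translate}
Let $N$ be a minimal normal subgroup of $G=\langle g,x\rangle$. Let $X\subseteq xN$ be nonempty with $X^x=X$. Let $A\subseteq gN$ contain $g^n$ for all $n\in N$ and have at least two elements. If $aX=gX$ for all $a\in A$, then $X=xN$.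
\end{lemma}

\begin{proof}
Let $J=\{n\in N: nX=X\}$, a subgroup of $N$. If $n\in J$, then $n^xX=n^xX^x=(nX)^x=X$, so $x$ normalizes $J$. For $a\in A$ we have $g^{-1}a\in N$ and $g^{-1}aX=X$, so $g^{-1}a\in J$; since $|A|\ge2$, we get $J\ne1$. Taking $a=g^n$ gives $g^{-1}g^n=(n^{-1})^g\,n\in J$ for all $n\in N$. For $n\in J$ this says $(n^{-1})^g\in J$, so $g$ normalizes $J$. Thus $1\ne J\trianglelefteq G$, hence $J=N$ and $X=NX=xN$.
\end{proof}

For the rest of this section, $G$ and $N$ are as in Proposition~\ref{prop:key}, $f=f_N$, and we assume for a contradiction that $\Gamma=\Gamma(G)$ is a cograph. The group $G$ is not cyclic, and two elements of the same coset of $N$ are nonadjacent, since $G/N$ is not cyclic. The next lemma collects what Theorem~\ref{thm:cograph} gives; it is stated so as to cover both applications.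

\begin{lemma}\label{lem:cross}
Let $\Omega\subseteq G$ be a union of cosets of $N$ that is invariant under conjugation, and let $D$ be a connected component, with at least one edge, of the subgraph of $\Gamma$ induced on $\Omega$. For $y\in D$ put $D_y=yN\cap D$.
\begin{enumerate}
\item[(a)] $D$ is invariant under conjugation by $G$, and $D_y$ under conjugation by $y$ and by $N$.
\item[(b)] $D$ has at least two co-components, and $D_y$ lies in the co-component of $y$.
\item[(c)] If $y,w$ lie in different co-components of $D$, then for every $y'\in D_y$ the set of neighbors of $y'$ in $wN$ is $D_w$, and $|D_w|=f(y')$.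
\item[(d)] $|D_y|\ge2$ for all $y\in D$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $d\in D$, conjugation by $d$ is an automorphism of the graph induced on $\Omega$ that fixes $d$, so $D^d=D$. As $D$ contains an edge, it generates $G$. The coset $yN$ is invariant under conjugation by $y$ and by $N$.

(b) The first claim is Theorem~\ref{thm:cograph}. The elements of $D_y$ are pairwise nonadjacent.

(c) By (b), $y'$ and the elements of $D_w$ lie in different co-components, so they are adjacent. Conversely, a neighbor of $y'$ in $wN$ lies in $\Omega$, because $wN\subseteq\Omega$, and hence in the component $D$ of $y'$. The count is Lemma~\ref{lem:count}, which applies as $\langle y',w\rangle=G$.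

(d) In case (i), $y\ne1$ does not centralize $N$, so $y^n\ne y$ for some $n\in N$, and $y^n\in D_y$ by (a). In case (ii), choose $w$ in another co-component; then $|D_y|=f(w)\ge2$ by (c) and Lemma~\ref{lem:f2}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:key}]
Since $G$ is $2$-generated and noncyclic, $\Gamma$ has a connected component $C$ with an edge. Apply Lemma~\ref{lem:cross} with $\Omega=G$ and $D=C$, and write $X_u=uN\cap C$ for $u\in C$. Let $C_1,\dots,C_k$ be the co-components of $C$, so $k\ge2$; conjugation by $G$ permutes them. A \emph{cross pair} is a pair of elements from different co-components. Call $u\in C$ \emph{full} if $X_u=uN$. Fullness is invariant under conjugation, because $C$ is.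

\medskip\noindent\emph{Step 1: the two members of a cross pair are not both full.}
We have $N\not\le\operatorname{Frat}(G)$: in case (ii) by hypothesis, and in case (i) because $\operatorname{Frat}(G)$ is nilpotent while $N$ is nonsolvable. By (F1) there is a proper subgroup $H$ with $HN=G$, and $H$ meets every coset of $N$. If $(u,v)$ is a cross pair with both members full, then by Lemma~\ref{lem:cross}(c) every element of $uN$ is adjacent to every element of $vN$. So $H$ contains two generators of $G$, a contradiction.

\medskip\noindent\emph{Step 2: let $u\in C_i$, $v\in C_j$, $i\neq j$. If $uv\notin C_i$, then $v$ is full. If $uv\notin C_j$, then $u$ is full.}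
To produce full elements with Lemma~\ref{lem:translate} we need two cosets in which $u$ and its companions in $X_u$ have a common set of neighbors, and $vN$ and $uvN$ are the natural candidates. Put $w=uv$, a neighbor of $u$, so $w\in C$. Suppose $w\notin C_i$. Then $(u,w)$ and $(u,v)$ are cross pairs, and Lemma~\ref{lem:cross}(c) gives $|X_w|=f(u)=|X_v|$. For $u'\in X_u$ and $v'\in X_v$ we have $u'\sim v'$, so $u'v'\in C\cap wN=X_w$. Thus $u'X_v\subseteq X_w$, and $u'X_v=X_w$ by cardinality, for every $u'\in X_u$. Lemma~\ref{lem:translate} applies with $g=u$, $x=v$, $A=X_u$, $X=X_v$, its hypotheses holding by Lemma~\ref{lem:cross}(a),(d). So $X_v=vN$.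

Suppose $uv\notin C_j$. Conjugation by $v^{-1}$ fixes $v$, hence preserves $C_j$, and maps $uv$ to $vu$. So $vu\notin C_j$, and the first part, applied to the pair $(v,u)$, shows that $u$ is full.

\medskip\noindent\emph{Step 3: the structure of $C$.}
For a cross pair $(u,v)$ as above, $uv$ is not in both $C_i$ and $C_j$, so by Steps 1 and 2 exactly one of $u,v$ is full. Among three elements from three different co-components, two would be both full or both not full; hence $k=2$. Fix a cross pair and number the co-components so that its member $u_0\in C_1$ is not full and its member $v_0\in C_2$ is full. Pairing with $u_0$ shows that every element of $C_2$ is full, and pairing with $v_0$ shows that no element of $C_1$ is full. Consequently $C_1$ and $C_2$ are invariant under conjugation, and $C_2$ is a union of cosets of $N$ by Lemma~\ref{lem:cross}(b). For $u\in C_1$ and $v\in C_2$, Step 2 gives $uv\in C_2$, since otherwise $u$ would be full. So $uC_2\subseteq C_2$, and $uC_2=C_2$ by finiteness.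

Let $E=\langle C_1\rangle\trianglelefteq G$; then $eC_2=C_2$ for all $e\in E$. We record three properties.
\begin{enumerate}
\item[(E1)] $E\cap C=C_1$. Indeed, if $e\in E\cap C_2$, then $1=e^{-1}e\in C_2$, but $1$ is isolated.
\item[(E2)] $G/E$ is cyclic, generated by $vE$ for every $v\in C_2$, because $G=\langle u_0,v\rangle=E\langle v\rangle$.
\item[(E3)] $N\le E$. Indeed, $X_{u_0}\subseteq C_1$ contains some $u'\ne u_0$, so $1\ne u_0^{-1}u'\in E\cap N$, and $E\cap N=N$ by minimality.
\end{enumerate}
Example~\ref{ex:dihedral} has all this structure, so a contradiction requires the cograph property again, now inside $C_2$.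

\medskip\noindent\emph{Step 4: splitting a component of $C_2$.}
The vertices $v_0$ and $u_0v_0$ of $C_2$ are adjacent. Let $D$ be the connected component of $v_0$ in the graph induced on $C_2$, and apply Lemma~\ref{lem:cross} with $\Omega=C_2$. Choose $y,w$ in different co-components of $D$, and put $Y=yN\cap D$, $W=wN\cap D$. Then $|Y|\ge2$, the set $Y$ is invariant under conjugation by $N$, and every $y'\in Y$ has $W$ as its set of neighbors in $wN$.

The plan is to move this information from $wN$ to a coset inside $E$, where all vertices of $C$ are non-full, by dividing $w$ by a power of $y$. Let $m=|G/E|$. By (E2), $wE=y^{j_0}E$ with $\gcd(j_0,m)=1$. Distinct elements of $Y$ must have distinct powers, so we adjust the exponent: by the Chinese remainder theorem there is $j\equiv j_0\pmod m$ with $j\equiv1\pmod\ell$ for every prime $\ell$ dividing $|G|$ but not $m$. Then $wE=y^jE$ and $\gcd(j,|G|)=1$, so $g\mapsto g^j$ is injective on $G$ and $\langle y^j\rangle=\langle y\rangle$.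

Put $x=y^{-j}w\in E$ and let $y'\in Y$. Since $y'N=yN$, the map $w'\mapsto y'^{-j}w'$ is a bijection from $wN$ to $xN$, and $\langle y',y'^{-j}w'\rangle=\langle y',w'\rangle$. So the set of neighbors of $y'$ in $xN$ is $y'^{-j}W$. In particular $x\sim y$, so $x\in C$, and $x\in C_1$ by (E1). More precisely, $xN\subseteq E$ by (E3), so $X_x=xN\cap C\subseteq C_1$ by (E1); all elements of $X_x$ are adjacent to $y'\in C_2$, and all neighbors of $y'$ lie in $C$. Hence the set of neighbors of $y'$ in $xN$ is also $X_x$, and
\[
y'^{\,j}X_x=W\qquad\text{for every } y'\in Y .
\]
Apply Lemma~\ref{lem:translate} with $g=y^j$, $X=X_x$ and $A=\{y'^{\,j}:y'\in Y\}\subseteq y^jN$. Here $\langle y^j,x\rangle=\langle y,x\rangle=G$, $X_x^x=X_x$, $|A|=|Y|\ge2$, and $(y^j)^n=(y^n)^j\in A$ for $n\in N$. So $X_x=xN$, and $x$ is full. This contradicts $x\in C_1$.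
\end{proof}

\begin{remark}\label{rem:hyp}
That $G/N$ is noncyclic makes each coset of $N$ a set of pairwise nonadjacent vertices (Lemma~\ref{lem:cross}(b)); without it, $S_3$ with $N=C_3$ is a counterexample. That $N\not\le\operatorname{Frat}(G)$ is used only in Step~1; without it, $C_9\times C_3$ with $N=\operatorname{Frat}(G)\cong C_3$ is a counterexample, by Theorem~\ref{thm:B}. The conditions $C_G(N)=1$ and $|N|>2$ are used only for Lemma~\ref{lem:cross}(d). For $|N|=2$, Lemma~\ref{lem:f2} fails: if $G=\langle z\rangle\times Q$ with $N=\langle z\rangle$ and $Q=\langle b,c\rangle\cong C_3\times C_3$, then $\langle b,c\rangle\neq G=\langle b,zc\rangle$, so $f(b)=1$. This case is treated by hand in Section~\ref{sec:B}.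
\end{remark}

\section{Solvability}\label{sec:A}

We first make precise the claim that proper subgroups link all nontrivial elements. For a group $L$, let $\Lambda(L)$ be the complement of the subgraph of $\Gamma(L)$ induced on $L\setminus\{1\}$. Two nontrivial elements that lie in a common proper subgroup are equal or adjacent in $\Lambda(L)$.

\begin{lemma}\label{lem:lambda}
If $L$ has a nonabelian minimal normal subgroup $M$, then $\Lambda(L)$ is connected.
\end{lemma}

\begin{proof}
By (F2), $M$ and $L$ are nonsolvable, so every solvable subgroup of $L$ is proper.

Suppose $L=M$, so that $L$ is a nonabelian simple group. Let $x,x'\in L\setminus\{1\}$. By Theorem~\ref{thm:shen} there are nontrivial proper subgroups $\langle x\rangle=H_0,H_1,\dots,H_r=\langle x'\rangle$ and elements $1\ne h_i\in H_{i-1}\cap H_i$ for $1\le i\le r$. Consecutive members of the sequence $x,h_1,\dots,h_r,x'$ lie in $H_0,H_1,\dots,H_r$ respectively, so $x$ and $x'$ are connected in $\Lambda(L)$.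

Suppose $L\ne M$. By the Feit--Thompson theorem $|M|$ is even. Two involutions $a,b$ generate a solvable group, since $\langle ab\rangle$ is a cyclic normal subgroup of index at most $2$ in it. So all involutions lie in one component $\mathcal A$ of $\Lambda(L)$. Every nontrivial element lies with one of its powers of prime order in a cyclic, hence proper, subgroup. It remains to show that every element $x$ of odd prime order $p$ lies in $\mathcal A$, and for this we look for a proper subgroup $U$ with $2p$ dividing $|U|$.

If $p$ divides $|M|$, take $U=M$. If not, let $T\ne1$ be a Sylow $2$-subgroup of $M$ and $U=N_L(T)$. By (F4), $L=MU$, so $|L:M|=|U:U\cap M|$ divides $|U|$; as $p$ divides $|L|$ but not $|M|$, it divides $|U|$. Also $T\le U$, so $|U|$ is even. Finally $U\ne L$: otherwise $T$ is normal in $L$, so $T=M$ by minimality, while $M$ is nonsolvable.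

Let $P$ be a Sylow $p$-subgroup of $L$ containing $x$. The subgroup $U$ contains an element of order $p$, and by Sylow's theorem some conjugate $x'$ of it lies in $P$; say $x'\in P\cap U^g$. Then $x,x'$ lie in the proper subgroup $P$, and $x'$ lies with an involution in the proper subgroup $U^g$. So $x\in\mathcal A$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Suppose that $G$ is $2$-generated and nonsolvable and that $\Gamma(G)$ is a cograph. Let $N_0$ be maximal among the normal subgroups of $G$ with nonsolvable quotient, and let $L=G/N_0$. Then $L$ is $2$-generated and nonsolvable, every proper quotient of $L$ is solvable, and $\Gamma(L)$ is a cograph by Lemma~\ref{lem:quot}.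

Let $M$ be a minimal normal subgroup of $L$. It is nonabelian, since otherwise $M$ and $L/M$ are solvable and so is $L$. It is the only one: a second one, $M'$, would meet $M$ trivially, and $L$ would embed in the solvable group $L/M\times L/M'$. So every nontrivial normal subgroup of $L$ contains $M$. The normal subgroup $C_L(M)$ does not contain $M$, hence $C_L(M)=1$. By Proposition~\ref{prop:key}(i), $L/M$ is cyclic, and therefore every proper quotient of $L$ is cyclic.

By Theorem~\ref{thm:BGH}, any two nontrivial elements of the noncyclic group $L$ have a common neighbor, which is nontrivial. So the subgraph of $\Gamma(L)$ induced on $L\setminus\{1\}$ is a connected cograph with at least two vertices, and its complement $\Lambda(L)$ is disconnected by Theorem~\ref{thm:cograph}. This contradicts Lemma~\ref{lem:lambda}.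
\end{proof}

\section{The classification}\label{sec:B}

Both directions of Theorem~\ref{thm:B} involve a cyclic group acting faithfully and irreducibly, so we treat that situation first.

\begin{lemma}\label{lem:frob}
Let $G=V\rtimes K$, where $V\ne1$ is an elementary abelian $p$-group and $K\neq1$ is a cyclic group with $C_K(V)=1$ that normalizes no subgroup of $V$ other than $1$ and $V$.
\begin{enumerate}
\item[(a)] $C_V(g)=1$ for $1\ne g\in K$.
\item[(b)] The subgroups $K^v$, $v\in V$, are maximal in $G$, and the sets $V\setminus\{1\}$ and $K^v\setminus\{1\}$, $v\in V$, partition $G\setminus\{1\}$.
\item[(c)] If $|K|$ is prime, then $\Gamma(G)$ is the isolated vertex $1$ together with the complete multipartite graph whose parts are the sets in \textup{(b)}. If $|K|$ is not prime, then $\Gamma(G)$ is not a cograph.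
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The subgroup $C_V(g)$ is normalized by $K$, as $K$ is abelian, and is proper, as $C_K(V)=1$.

(b) If $K<R\le G$, then $R=K(R\cap V)$, because an element $kv\in R$ has $v\in R$. So $R\cap V\ne1$ is normalized by $K$, whence $V\le R$ and $R=G$. Thus $K$ and its conjugates are maximal. Let $1\ne v\in V$ and $h\in K$ with $h^v\in K$. Then $h^{-1}h^v=(v^{-1})^hv\in K\cap V=1$, so $h$ centralizes $v$, and $h=1$ by (a). Hence $K\cap K^v=1$, and conjugating, $K^v\cap K^{v'}=1$ for $v\ne v'$. The sets $K^v\setminus\{1\}$ are thus disjoint, lie outside $V$, and contain $|V|(|K|-1)=|G|-|V|$ elements in total.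

(c) Let $|K|$ be prime. By (b), $K^v\neq K$ for $v\neq 1$, so $G$ is nonabelian and $1$ is isolated. Elements of one part lie in a proper subgroup. Of two elements in different parts, one generates some $K^v$ and the other lies outside this maximal subgroup, so they generate $G$.

Let $|K|$ not be prime. Let $K=\langle k\rangle$, choose $1\ne e\in K$ with $\langle e\rangle\ne K$, and choose $1\neq v\in V$. Put $K'=K^v$, $k'=k^v$, $e'=e^v$. Since $K\cap K'=1$, the elements $e,k',k,e'$ are distinct, $\langle e,k'\rangle$ properly contains $K'$, and $\langle k',k\rangle$ and $\langle k,e'\rangle$ properly contain $K$; by maximality all three equal $G$. On the other hand $e,k\in K$ and $k',e'\in K'$, and $e'\in eV$ gives $\langle e,e'\rangle\le V\langle e\rangle\ne G$. So $e,k',k,e'$ is an induced $P_4$.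
\end{proof}

\begin{remark}\label{rem:frobenius}
A \emph{Frobenius group} with kernel $V$ and complement $K$ is a semidirect product $V\rtimes K$ of nontrivial groups with $C_V(g)=1$ for all $1\neq g\in K$. By Lemma~\ref{lem:frob}(a), the groups $V\rtimes C_r$ in Theorem~\ref{thm:B}(2) are Frobenius groups, and irreducibility says that $V$ is minimal normal. Conversely, Frobenius kernels are nilpotent, so a minimal normal kernel is elementary abelian by (F2), and the complement acts on it faithfully and irreducibly. This converse is not used below.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:B}]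
By Lemma~\ref{lem:quot}, $\Gamma(G)$ is a cograph if and only if $\Gamma(G/\operatorname{Frat}(G))$ is. By (F1) it suffices to show that the listed groups have cographs as generating graphs, and that a $2$-generated group $G$ with $\operatorname{Frat}(G)=1$ and $\Gamma(G)$ a cograph is on the list.

\medskip\noindent\emph{The listed groups.}
Let $G$ be $1$, $C_p$, or $C_p\times C_q$ with $p\ne q$; these groups are cyclic. A generator of $G$ is adjacent to all other vertices. The non-generators induce a graph with at most one vertex, or the isolated vertex $1$ together with the complete bipartite graph on the elements of order $p$ and those of order $q$. In $C_p\times C_p$ the vertex $1$ is isolated, and two nontrivial elements are adjacent exactly when they lie in different subgroups of order $p$, so they induce a complete multipartite graph. The groups in (2) are described by Lemma~\ref{lem:frob}(c). In all cases Lemma~\ref{lem:easy} shows that $\Gamma(G)$ is a cograph.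

\medskip\noindent\emph{The converse for cyclic groups.}
If $G$ is cyclic with $\operatorname{Frat}(G)=1$, then $|G|$ is squarefree. If three primes $p,q,r$ divided $|G|$, then $C_{pqr}$ would be a quotient of $G$, contrary to Example~\ref{ex:pqr} and Lemma~\ref{lem:quot}. So $G$ is $1$, $C_p$ or $C_p\times C_q$ with $p\neq q$.

\medskip\noindent\emph{The converse for noncyclic groups.}
Let $G$ be noncyclic and $2$-generated, with $\operatorname{Frat}(G)=1$ and $\Gamma(G)$ a cograph. We show by induction on $|G|$ that $G\cong C_p\times C_p$ or $G$ is as in (2). By Theorem~\ref{thm:A}, $G$ is solvable, so each minimal normal subgroup is elementary abelian by (F2), and has a complement by (F1) and (F3).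

\medskip\noindent\emph{Every proper quotient of $G$ is cyclic.}
Suppose not. Then $G/N$ is noncyclic for some minimal normal subgroup $N$, since every proper quotient is a quotient of such a $G/N$. By Proposition~\ref{prop:key}(ii), $N=\langle z\rangle$ has order $2$. A complement $Q$ of $N$ has index $2$, so it is normal and $G=\langle z\rangle\times Q$. The group $Q\cong G/N$ is noncyclic and $2$-generated, $\Gamma(Q)$ is a cograph by Lemma~\ref{lem:quot}, and $\operatorname{Frat}(Q)\le\operatorname{Frat}(G)=1$ by (F1). By induction $Q\cong C_p\times C_p$ or $Q$ is as in (2).

Suppose first that $Q$ has no subgroup of index $2$. Then a subgroup $R\le G$ with $RN=G$ and $R\not\le Q$ equals $G$: its index is at most $2$, and if it were $2$, then $RQ=G$ and $R\cap Q$ would have index $2$ in $Q$. Let $Q=\langle a,b\rangle$, so $a\ne b$. It follows that $a\sim zb$, $zb\sim za$ and $za\sim b$. On the other hand $\langle a,b\rangle=Q\neq G$, and each of the pairs $a,za$ and $b,zb$ has cyclic image in $G/N$. So $a,zb,za,b$ is an induced $P_4$, a contradiction.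

Suppose now that $Q$ has a subgroup of index $2$. If $Q\cong C_p\times C_p$, then $p=2$ and $G\cong C_2^3$, which is not $2$-generated. So $Q=V\rtimes C_r$ as in (2). The derived subgroup $Q'$ is nontrivial, normal and contained in $V$, so $Q'=V$ and every abelian quotient of $Q$ is a quotient of $C_r$; hence $r=2$. Let $s$ generate the complement. For $v\in V$ the element $vv^s$ is centralized by $s$, so $v^s=v^{-1}$ by Lemma~\ref{lem:frob}(a). Then $s$ normalizes every subgroup of $V$, so $|V|=p$, and $p$ is odd because $s$ acts nontrivially. Thus $G\cong C_2\times D_{2p}$, whose generating graph has an induced $P_4$ by Example~\ref{ex:dihedral}, a contradiction.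

\medskip\noindent\emph{Identifying $G$.}
Let $N$ be a minimal normal subgroup, an elementary abelian $p$-group, and $K$ a complement. Then $K\cong G/N$ is cyclic. A subgroup of $N$ normalized by $K$ is normal in $G=NK$, so it is $1$ or $N$. The subgroup $Z=C_K(N)$ is normalized by $K$ and centralized by $N$, so $Z\trianglelefteq G$.

Suppose $Z\ne1$. Then $G/Z$ is cyclic. Since $N\cap Z=1$, the group $N$ embeds in $G/Z$, so $|N|=p$; and commutators of elements of $N$ with elements of $K$ lie in $N\cap Z=1$, so $G=N\times K$. By (F1), $\operatorname{Frat}(K)=1$, so $|K|$ is squarefree, and $p$ divides $|K|$ because $G$ is not cyclic. Write $K=C_p\times K_0$. As $G/K_0\cong C_p\times C_p$ is not cyclic, $K_0=1$ and $G\cong C_p\times C_p$.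

Suppose $Z=1$. Then $K\ne1$, since otherwise $G=N$ would be abelian and simple, hence cyclic. So Lemma~\ref{lem:frob} applies with $V=N$, and part (c) shows that $|K|$ is prime. Thus $G$ is as in (2).
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
Let $\Phi=\operatorname{Frat}(G)$. By (F1), $G/\Phi$ is noncyclic, so by Theorem~\ref{thm:B} it is $C_p\times C_p$ or as in (2). The proof above shows that $\Gamma(G/\Phi)$ is the isolated vertex $1$ together with a complete multipartite graph. By (F1) again, two elements of $G$ are adjacent exactly when their images generate $G/\Phi$, that is, when the images are nontrivial and lie in different parts. So the elements of $\Phi$ are isolated, and $G\setminus\Phi$ induces the complete multipartite graph whose parts are the preimages of the parts in $G/\Phi$.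
\end{proof}

\begin{thebibliography}{9}

\bibitem{BGH}
Burness, Guralnick and Harper, \emph{The spread of a finite group}, Ann. of Math. 193 (2021).

\bibitem{CLS}
Corneil, Lerchs and Stewart Burlingham (1981).

\bibitem{Fre}
Freedman, Arch. Math. 117 (2021), 1--7.

\bibitem{LN}
Andrea Lucchini and Daniele Nemmi, \emph{Forbidden subgraphs in generating graphs of finite groups}, arXiv:2104.10867 (2021).

\bibitem{Sei}
Seinsche (1974).

\bibitem{Shen}
Shen, Czechoslovak Math. J. 60 (2010), 945--950.

\end{thebibliography}
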